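\title{Polynomial components in subcritical percolation on irregular high-dimensional product graphs}

\begin{abstract}
Let $G$ be the Cartesian product of $t$ connected irregular graphs of order at most $C$, let $d$ be its average degree, and retain each edge of $G$ independently with probability $p=(1-\epsilon)/d$. We show that for small $\epsilon$ the largest component has order polynomial in $|G|$ with high probability as $t\to\infty$, which answers a question of Diskin, Erde, Kang and Krivelevich in the affirmative. In products of connected graphs of bounded order, polynomial components appear at $p=1/\Delta(G)$, where $\Delta(G)$ is the maximum degree, and this determines the sharp range of $\epsilon$ in the question. For small $\epsilon$ the largest component has order $|G|^{1-\Theta(\epsilon^2)}$, with implied constants that depend only on $C$.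
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For $t\in\mathbb{N}$ write $[t]=\{1,\dots,t\}$. The \emph{Cartesian product} $G=\square_{i=1}^tG^{(i)}$ of graphs $G^{(1)},\dots,G^{(t)}$ has vertex set $V(G^{(1)})\times\cdots\times V(G^{(t)})$, and two vertices are adjacent if they differ in exactly one coordinate $i$ and their entries in that coordinate are adjacent in $G^{(i)}$. The graphs $G^{(i)}$ are the \emph{base graphs} and $t$ is the \emph{dimension}; if every base graph is a single edge, then $G$ is the $t$-dimensional hypercube. For a graph $\Gamma$ we write $|\Gamma|$, $d(\Gamma)$, $\Delta(\Gamma)$ and $L_1(\Gamma)$ for its order (number of vertices), its average degree, its maximum degree and the order of its largest component. A graph is \emph{irregular} if it is not regular. For $p\in[0,1]$, the random subgraph $\Gamma_p$ is obtained by retaining every edge of $\Gamma$ independently with probability $p$; retained edges are \emph{open}. The symbol $\log$ denotes the natural logarithm.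

Let $C\ge2$ be an integer. A \emph{$C$-product} is a Cartesian product of connected graphs whose orders lie in $[2,C]$, and an \emph{irregular $C$-product} is one in which every base graph is irregular. An irregular connected graph has at least $3$ vertices, so irregular $C$-products require $C\ge3$. When $G$ is a $C$-product, $t$ is its dimension, $d=d(G)$ and $\Delta=\Delta(G)$. An event holds \emph{whp} (with high probability) for a class of products if its probability tends to $1$ as $t\to\infty$ along every sequence of products from the class, one of each dimension $t$. The base graphs may be chosen separately for each $t$, as a triangular array.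

The component of a vertex $v$ in $G_p$ can be explored like a branching process: a discovered vertex $u$ has about $p\deg(u)$ open edges, and these lead to the next generation. If $p\Delta<1$ with room to spare, the process dies out quickly from every starting point, and all components have order $O(\log|G|)$. For regular base graphs $d=\Delta$, so this describes $G_p$ at $p=(1-\epsilon)/d$. For irregular base graphs two heuristics compete. The degree of a uniformly random vertex is a sum of $t$ independent bounded variables with mean $d$, so all but an exponentially small fraction of the vertices have degree $(1+o(1))d$. From this point of view $G$ is almost regular, and one would again guess logarithmic components. On the other hand, the largest component need not be governed by typical vertices: an irregular product has vertices whose degree exceeds $d$ by a constant factor, and near them the branching process is supercritical. For products of stars it is known that whp the largest component has order polynomial in $|G|$ throughout part of the regime $p=\Theta(1/d)$, $p<1/d$. The following question,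 posed in~\cite{DEKK}, asks whether this behavior is universal. For $C\ge3$ and $\epsilon\in(0,1)$ let $\mathcal{P}(C,\epsilon)$ be the property
\begin{quote}
there is $c=c(\epsilon,C)>0$ such that for irregular $C$-products $G$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\ge|G|^c$.
\end{quote}

\medskip\noindent\textbf{Question.} \emph{Is there, for every $C\ge3$, an $\epsilon_0=\epsilon_0(C)>0$ such that $\mathcal{P}(C,\epsilon)$ holds for all $0<\epsilon<\epsilon_0$?}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $C\ge3$, $\epsilon_0=\frac{1}{C(C-1)}$ and $0<\epsilon<\epsilon_0$. There is $c=c(\epsilon,C)>0$ such that for irregular $C$-products $G$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\ge|G|^c$. For $\epsilon\le\epsilon_0/2$ the exponent $c$ may be chosen depending on $C$ only.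
\end{theorem}

Theorem~\ref{thm:main} follows from a threshold result in which the maximum degree replaces the average degree and regular base graphs are allowed.

\begin{theorem}\label{thm:threshold}
Let $C\ge2$ and $\eta\in(0,1]$. For $C$-products $G$ the following hold.
\begin{enumerate}
\item[(a)] If $p\ge(1+\eta)/\Delta$, then whp $L_1(G_p)\ge|G|^c$ with $c=\eta^2/(5000\,C\log C)$.
\item[(b)] If $p\le(1-\eta)/\Delta$, then whp $L_1(G_p)\le\lceil4\eta^{-2}\log|G|\rceil$.
\end{enumerate}
\end{theorem}

The range of $\epsilon$ in the question is therefore decided by the base graph that is closest to being regular.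

\begin{corollary}\label{cor:range}
For $C\ge3$ let $\epsilon_*(C)$ be the minimum of $1-d(H)/\Delta(H)$ over irregular connected graphs $H$ with $|H|\le C$. Then $\mathcal{P}(C,\epsilon)$ holds for every $\epsilon\in(0,\epsilon_*(C))$ and fails for every $\epsilon\in(\epsilon_*(C),1)$. Moreover,
\[
\epsilon_*(3)=\frac13,\qquad \epsilon_*(4)=\frac16,\qquad
\epsilon_*(C)=\begin{cases}\dfrac{1}{C(C-2)}&\text{for odd }C\ge5,\\[2ex]\dfrac{1}{(C-1)(C-3)}&\text{for even }C\ge6.\end{cases}
\]
\end{corollary}

For small $\epsilon$ the exponent is close to $1$, and its defect has order exactly $\epsilon^2$.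

\begin{theorem}\label{thm:upper}
Let $C\ge2$, $\epsilon\in(0,1)$ and $a=\frac{1}{4C^2\log C}$. For $C$-products $G$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\le|G|^{1-a\epsilon^2}$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For each $C\ge3$ there are $\epsilon_1,A>0$ such that for $0<\epsilon<\epsilon_1$, irregular $C$-products $G$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\ge|G|^{1-A\epsilon^2}$.
\end{theorem}

In all proofs, ``$t$ large'' means $t\ge t_0$ with $t_0$ depending only on the constants $C,\eta,\epsilon,\xi$ in play and never on the base graphs, and every failure probability is bounded by a function of $t$ and these constants that tends to $0$. This is why the statements cover triangular arrays.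

\subsection{The smallest case}\label{sec:P3}

The smallest irregular connected graph is the path $P_3$, with a center of degree $2$ and two leaves of degree $1$. Let $G$ be the product of $t$ copies of $P_3$ and let $k(v)$ be the number of coordinates of $v$ that equal the center. Then $\deg(v)=t+k(v)$: the vertex $v$ has $2k(v)$ neighbors $u$ with $k(u)=k(v)-1$ and $t-k(v)$ neighbors with $k(u)=k(v)+1$. Here $|G|=3^t$ and $d=4t/3$, and $\Delta=2t$ is attained at the vertex $o$ all of whose coordinates are the center. For $p=(1-\epsilon)/d$ put $\gamma=p\Delta=\frac32(1-\epsilon)$, so that $\gamma>1$ exactly when $\epsilon<\frac13$.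

Let $\epsilon<\frac13$. Call a path from $o$ \emph{outward} if each step moves a coordinate from the center to a leaf. After $j$ steps there are $2(t-j)$ ways to continue, so the expected number of open outward paths of length $n$ is
\[
\prod_{j=0}^{n-1}2p(t-j)=\prod_{j=0}^{n-1}\gamma\Bigl(1-\frac jt\Bigr)\ge\gamma^{n/2}\qquad\text{if }n\le(1-\gamma^{-1/2})t .
\]
This is the mechanism behind Theorem~\ref{thm:threshold}(a). One step changes the degree by a bounded amount, while the excess $\Delta-1/p$ is linear in $t$. The exploration therefore stays supercritical for linearly many generations and reaches a size exponential in $t$, which is a power of $|G|$. Two things separate this computation from a proof. Different paths may end at the same vertex; an isoperimetric inequality (Lemma~\ref{lem:iso}) shows that this costs little. And $o$ is isolated with probability $(1-p)^{2t}\to e^{-\gamma}$, so a single starting point succeeds only with constant probability; freezing a few coordinates produces many independent starting points.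

The same example shows where $\epsilon^2$ comes from. We have $p\deg(v)>1$ exactly when $k(v)/t>\frac13+\frac{4\epsilon}{3(1-\epsilon)}$. For uniform $v$ the variable $k(v)$ is binomial with parameters $t$ and $\frac13$, and Hoeffding's inequality (recalled below) bounds the fraction of such vertices by $e^{-32\epsilon^2t/9}$. A large component has to stay close to these vertices, which gives Theorem~\ref{thm:upper}. Theorem~\ref{thm:lower} says that, up to the constant in the exponent, one component collects all of them.

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:upper} proves the upper bounds, Section~\ref{sec:growth} proves Theorems~\ref{thm:threshold}(a) and~\ref{thm:main}, Section~\ref{sec:range} proves Corollary~\ref{cor:range}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.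

\section{Products, fibers and probabilistic tools}\label{sec:tools}

\subsection{Degrees and distances}

Let $G$ be a $C$-product. Write $n_i,d_i,\Delta_i$ for the order, average degree and maximum degree of $G^{(i)}$, and $\deg_i$ for the degree in $G^{(i)}$. Then $\deg(v)=\sum_i\deg_i(v_i)$. The coordinates of a uniform vertex are independent and uniform, so $d=\sum_id_i$, and $\Delta=\sum_i\Delta_i$. A connected graph of order $n_i\ge2$ has at least $n_i-1$ edges, so $d_i\ge2(n_i-1)/n_i\ge1$. Hence
\begin{equation}\label{eq:basic}
t\le d\le\Delta\le(C-1)t,\qquad 2^t\le|G|\le C^t .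
\end{equation}
The second pair of bounds converts exponentials in $t$ into powers of $|G|$: for $\rho\ge0$,
\begin{equation}\label{eq:convert}
|G|^{\rho/\log C}\le e^{\rho t}\le|G|^{\rho/\log2}.
\end{equation}
Degrees in base graphs lie in $[1,C-1]$, and vertices at distance at most $k$ differ in at most $k$ coordinates. Therefore
\begin{equation}\label{eq:lip}
|\deg(u)-\deg(v)|\le Ck\quad\text{if $u,v$ differ in at most $k$ coordinates or are at distance at most $k$.}
\end{equation}
A vertex of a ball of radius $r$ is reached from the center by $r$ moves, each of which stays put or goes to one of at most $Ct$ neighbors, so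
\begin{equation}\label{eq:ball}
\text{every ball of radius $r$ in $G$ has at most $(1+Ct)^r$ vertices.}
\end{equation}
Finally, if $G^{(i)}$ is irregular, then $n_i\Delta_i-n_id_i=\sum_y(\Delta_i-\deg_i(y))$ is a positive integer. Thus $\Delta_i-d_i\ge1/C$, and since $\Delta_i\le C-1$,
\begin{equation}\label{eq:gap}
1-\frac{d_i}{\Delta_i}\ge\frac{1}{C(C-1)} .
\end{equation}

\subsection{Fibers}\label{sec:fibers}

Let $I\subsetneq[t]$ and $G'=\square_{i\notin I}G^{(i)}$, a $C$-product of dimension $t-|I|$. Write $\deg'$ for the degree in $G'$ and $v'=(v_i)_{i\notin I}$ for the projection of $v\in V(G)$. An \emph{$I$-fiber} is a set of all vertices of $G$ with prescribed entries in the coordinates of $I$. The projection maps the subgraph induced by a fiber isomorphically onto $G'$. There are at least $2^{|I|}$ fibers and they are vertex-disjoint, so the restrictions of $G_p$ to the fibers are independent copies of $G'_p$. From the formula for the degree,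
\begin{equation}\label{eq:fiber}
\deg(v)-C|I|\le\deg'(v')\le\deg(v),\qquad \deg(u)-\deg(v)=\deg'(u')-\deg'(v')
\end{equation}
for all $v$ and all $u$ in the fiber of $v$. Freezing $|I|$ coordinates thus costs at most $C|I|$ in degree and buys exponentially many independent trials.

\subsection{Probabilistic facts}\label{sec:prob}

\emph{Chernoff bounds.} If $X\sim\operatorname{Bin}(M,p)$ and $\lambda=Mp$, then
\begin{equation}\label{eq:chernoff}
\mathbb{P}\bigl(X\le(1-\delta)\lambda\bigr)\le e^{-\delta^2\lambda/2}\quad(0\le\delta\le1),\qquad
\mathbb{P}(X\ge j)\le e^{j-\lambda}(\lambda/j)^j\quad(j\ge\lambda,\ j>0).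
\end{equation}

\emph{Hoeffding's inequality.} If $X=X_1+\dots+X_t$ with independent $X_i$, each taking values in an interval of length at most $R$, then for $\rho\ge0$ each of $\mathbb{P}(X-\mathbb{E}X\ge\rho)$ and $\mathbb{P}(X-\mathbb{E}X\le-\rho)$ is at most $\exp(-2\rho^2/(tR^2))$.

\emph{Monotonicity and two-round exposure.} If $(1-p_1)(1-p_2)=1-p$, then $G_p$ is distributed as the union of independent graphs $G_{p_1}$ and $G_{p_2}$, because an edge is missing from the union with probability $(1-p_1)(1-p_2)$. In particular $\mathbb{P}(L_1(G_p)\ge k)$ is nondecreasing in $p$.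

\emph{Sequential queries.} Suppose a procedure \emph{queries} edges one at a time, learns whether the queried edge is open (a \emph{success}), chooses the next edge according to the earlier answers, and never queries an edge twice. Conditionally on the past, each answer is then an independent Bernoulli$(p)$ trial, so the answers may be taken to be an initial segment of an infinite sequence of independent trials. Consequently, the probability that $j$ successes occur within the first $M$ queries is at most $\mathbb{P}(\operatorname{Bin}(M,p)\ge j)$, and the probability that at least $M$ queries are made with fewer than $j$ successes in total is at most $\mathbb{P}(\operatorname{Bin}(M,p)<j)$. The same holds for a later stage of the procedure, conditionally on the earlier stages.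

\section{Upper bounds}\label{sec:upper}

Both upper bounds rest on a lemma that needs no product structure.

\begin{lemma}\label{lem:sub}
Let $\Gamma$ be a graph, $\eta\in(0,1]$ and $p\,\Delta(\Gamma)\le1-\eta$. For every vertex $v$ and integer $j\ge1$, the component of $v$ in $\Gamma_p$ has more than $j$ vertices with probability at most $e^{-\eta^2j/2}$. Consequently, if $M>1$ and $M\ge|\Gamma|$, then $L_1(\Gamma_p)\le\lceil4\eta^{-2}\log M\rceil$ with probability at least $1-1/M$.
\end{lemma}

\begin{proof}
Keep a list of discovered vertices, initially $(v)$, and process its vertices in order. To process $w$, query its edges to undiscovered vertices one by one and append the other endpoint of each open edge to the list. A queried edge joins the vertex being processed to an undiscovered vertex, and each vertex is processed once, after its discovery, so no edge is queried twice. If the component has more than $j$ vertices, there is a $j$-th success. Just before it the list has $j$ vertices, so at most $j\Delta(\Gamma)$ queries have been made when it occurs. Put $\lambda=j\Delta(\Gamma)p\le(1-\eta)j$.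 The function $\lambda\mapsto e^{j-\lambda}(\lambda/j)^j$ is increasing on $[0,j]$, since its logarithmic derivative is $j/\lambda-1$. By~\eqref{eq:chernoff} and $\log(1-\eta)\le-\eta-\eta^2/2$,
\[
\mathbb{P}\bigl(\operatorname{Bin}(j\Delta(\Gamma),p)\ge j\bigr)\le\bigl((1-\eta)e^\eta\bigr)^j\le e^{-\eta^2j/2}.
\]
For $j=\lceil4\eta^{-2}\log M\rceil$ this is at most $M^{-2}$, and a union bound over at most $M$ vertices gives the second statement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Apply Lemma~\ref{lem:sub} with $\Gamma=G$ and $M=|G|\ge2^t$.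
\end{proof}

At $p=(1-\epsilon)/d$ the lemma need not apply to $G$, but it applies after the few vertices of high degree are deleted.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $W=\{v:\deg(v)\ge(1+\epsilon/2)d\}$. For uniform $v$, the degree is a sum of $t$ independent variables with total mean $d$ and values in $[1,C-1]$. By Hoeffding's inequality, $d\ge t$ and~\eqref{eq:convert},
\[
|W|\le|G|\exp\Bigl(-\frac{2(\epsilon d/2)^2}{tC^2}\Bigr)\le|G|\,e^{-\epsilon^2t/(2C^2)}\le|G|^{1-2a\epsilon^2}.
\]
In $G-W$ we have $p\,\Delta(G-W)\le(1-\epsilon)(1+\epsilon/2)\le1-\epsilon/2$. By Lemma~\ref{lem:sub} with $\eta=\epsilon/2$ and $M=|G|$, whp every component of $(G-W)_p$ has order at most $J=\lceil16\epsilon^{-2}\log|G|\rceil$. Suppose this holds. A component of $G_p$ that misses $W$ has order at most $J$. A component of $G_p$ that meets $W$ consists of vertices of $W$ and of components of $(G-W)_p$, each of which contains a neighbor of a vertex of $W$; there are at most $|W|(C-1)t$ of these. Hence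
\[
L_1(G_p)\le J+|W|\bigl(1+(C-1)tJ\bigr).
\]
By~\eqref{eq:basic}, $J\le1+16\epsilon^{-2}t\log C$, so $J$ and $1+(C-1)tJ$ are bounded by polynomials in $t$, whereas $|G|^{a\epsilon^2}\ge2^{a\epsilon^2t}$ and $|G|^{1-a\epsilon^2}\ge2^{(1-a)t}$ with $a<1$. For $t$ large each of the two terms is at most $\frac12|G|^{1-a\epsilon^2}$.
\end{proof}

\section{Growth in a region of high degree}\label{sec:growth}

\subsection{Small sets span few edges}

An exploration of $G_p$ falls behind a branching process because edges that lead back to discovered vertices produce nothing. We need to know that such edges are a small fraction of all edges at the discovered set, even when this set has size exponential in $t$. For $S\subseteq V(G)$ let $e(S)$ be the number of edges with both endpoints in $S$.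

The proof uses entropy. For random variables $X,Y$ with finitely many values, $\operatorname{Ent}(X)=-\sum_x\mathbb{P}(X=x)\log_2\mathbb{P}(X=x)$, and $\operatorname{Ent}(X\mid Y)$ is the average over $y$, with weights $\mathbb{P}(Y=y)$, of the entropy of the conditional law of $X$ given $Y=y$. We use three facts: a uniform variable on $k$ points has entropy $\log_2k$; the chain rule $\operatorname{Ent}(X_1,\dots,X_t)=\sum_i\operatorname{Ent}(X_i\mid X_1,\dots,X_{i-1})$; and conditioning on more variables does not increase the conditional entropy. We write $X_{-i}=(X_j)_{j\ne i}$.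

\begin{lemma}\label{lem:iso}
Let $G$ be a $C$-product and $\emptyset\ne S\subseteq V(G)$. Then $2e(S)\le(C-1)|S|\log_2|S|$.
\end{lemma}

\begin{proof}
Let $X$ be uniform on $S$. For $v\in S$ let $k_i(v)\in[1,C]$ be the number of elements of $S$ that agree with $v$ outside coordinate $i$. Given $X_{-i}=v_{-i}$, the coordinate $X_i$ is uniform on $k_i(v)$ points, so $\operatorname{Ent}(X_i\mid X_{-i})=|S|^{-1}\sum_{v\in S}\log_2k_i(v)$. Therefore
\[
\log_2|S|=\sum_i\operatorname{Ent}(X_i\mid X_1,\dots,X_{i-1})\ge\sum_i\operatorname{Ent}(X_i\mid X_{-i})=\frac1{|S|}\sum_i\sum_{v\in S}\log_2k_i(v).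
\]
A vertex $v\in S$ has at most $k_i(v)-1$ neighbors in $S$ that differ from it in coordinate $i$. For integers $1\le k\le C$ we have $k-1\le(C-1)\log_2k$: both sides vanish for $k=1$, and $\log_2k\ge1$ for $k\ge2$. Hence
\[
2e(S)\le\sum_i\sum_{v\in S}\bigl(k_i(v)-1\bigr)\le(C-1)\sum_i\sum_{v\in S}\log_2k_i(v)\le(C-1)|S|\log_2|S|.\qedhere
\]
\end{proof}

Equality holds for a $k$-dimensional subcube of the hypercube, where $C=2$ and $2e(S)=k2^k$. The lemma says that a set of size $2^{\delta t}$ has internal average degree at most $(C-1)\delta t$, a small part of the degree in $G$, which is at least $t$.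

\subsection{The growth lemma}

The next lemma turns the computation of Section~\ref{sec:P3} into a statement that holds with constant probability. It records the length of the paths, which will matter in Section~\ref{sec:lower}.

\begin{lemma}\label{lem:growth}
Let $C\ge2$ and $\xi\in(0,1]$. There are $q>0$ and $t_0$, depending only on $\xi$ and $C$, such that the following holds. Let $G$ be a $C$-product of dimension $t\ge t_0$, let $0<p\le2/t$, let $n$ be an integer with $1\le n\le\frac{\xi t}{96(C-1)}$, and let $v$ be a vertex such that $p\deg(u)\ge1+\xi$ for all $u$ at distance at most $n$ from $v$. Then with probability at least $q$ there are at least $(1+\xi/4)^{n-1}$ vertices, each joined to $v$ by a path of length exactly $n$ in $G_p$.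
\end{lemma}

We grow layers $S_0=\{v\},S_1,S_2,\dots$ of prescribed sizes $z_k$ and stop each layer as soon as it is full. Prescribing the sizes gives a deterministic bound on the discovered set $U$, to which Lemma~\ref{lem:iso} is applied. The bound on $n$ arises as follows. With growth rate $1+\Theta(\xi)$ the set $U$ is about $1/\xi$ times as large as the current layer $S_k$, so up to $\xi^{-1}z_k\log|U|$ edges are lost, up to a factor depending on $C$. We can afford to lose a $\xi$-fraction of the roughly $z_k/p\ge z_kt/2$ edges at $S_k$. This requires $\log|U|$ to be of order $\xi^2t$, and $\log|U|$ is of order $\xi n$. The first layer is given a large constant size, so that the failure probabilities of all later layers sum to less than $\frac12$.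

\begin{proof}
Let $\ell=\lceil400/\xi^3\rceil$, $z_0=1$, $z_1=\ell$ and $z_{k+1}=\lceil(1+\xi/4)z_k\rceil$ for $k\ge1$. As $z_k\ge\ell\ge16/\xi$, rounding up adds at most $\xi z_k/16$, so
\begin{equation}\label{eq:layers}
\bigl(1+\tfrac\xi4\bigr)z_k\le z_{k+1}\le\bigl(1+\tfrac{5\xi}{16}\bigr)z_k\qquad(k\ge1).
\end{equation}

\emph{The exploration.} Put $S_0=\{v\}$. Given disjoint layers $S_0,\dots,S_k$ with $|S_j|=z_j$, start with $S_{k+1}=\emptyset$ and process the vertices $w\in S_k$ one after another. To process $w$, query one by one its edges to vertices that are not yet discovered, that is, not in $S_0\cup\dots\cup S_{k+1}$; if the edge is open, put its other endpoint into $S_{k+1}$. The layer \emph{succeeds} and stops as soon as $|S_{k+1}|=z_{k+1}$. If $S_k$ is exhausted first, the layer \emph{fails} and the exploration ends. As in Lemma~\ref{lem:sub}, no edge is queried twice. Every vertex of $S_{k+1}$ has an open edge to $S_k$ and the layers are disjoint, so every vertex of $S_k$ is joined to $v$ by an open path of length $k$.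

\emph{The first layer.} Since $\deg(v)\ge\lceil1/p\rceil$, layer $1$ succeeds with probability at least $\mathbb{P}(\operatorname{Bin}(\lceil1/p\rceil,p)\ge\ell)$. As $p\to0$ the mean $\lceil1/p\rceil p$ tends to $1$ and this binomial law converges to the Poisson law with mean $1$. Because $p\le2/t$, the probability is at least $\frac12\mathbb{P}(\operatorname{Poi}(1)\ge\ell)$ for $t$ large.

\emph{Layer $k+1$ for $1\le k\le n-1$.} Condition on the exploration up to the success of layer $k$. Let $U$ be the set of discovered vertices at the end of layer $k+1$. By~\eqref{eq:layers}, $z_j\le(1+\xi/4)^{j-k-1}z_{k+1}$ for $1\le j\le k+1$, and $\sum_{i\ge0}(1+\xi/4)^{-i}=1+4/\xi$. Hence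
\[
|U|\le1+\sum_{j=1}^{k+1}z_j\le\Bigl(2+\frac4\xi\Bigr)z_{k+1}\le\frac6\xi z_{k+1}\le\frac{12}\xi z_k .
\]
Also $z_k\le\ell e^{5\xi k/16}$ and $\frac5{16}\log_2e<\frac12$, so for $t$ large
\[
\log_2\frac{12z_k}\xi\le\log_2\frac{12\ell}\xi+\frac{\xi n}2\le\log_2\frac{12\ell}\xi+\frac{\xi^2t}{192(C-1)}\le\frac{\xi^2t}{96(C-1)} .
\]
Lemma~\ref{lem:iso} and $t\le2/p$ give
\[
2e(U)\le(C-1)\cdot\frac{12z_k}\xi\cdot\frac{\xi^2t}{96(C-1)}=\frac{\xi t}8z_k\le\frac{\xi z_k}{4p}.
\]
Suppose the layer fails. Then every $w\in S_k$ was processed completely, so every edge from $S_k$ to $V(G)\setminus U$ was queried in this layer. The pairs $(w,u)$ with $w\in S_k$, $u\in U$ and $u\sim w$ number at most $2e(U)$. The vertices of $S_k$ are within distance $n$ of $v$, so each has degree at least $(1+\xi)/p$. The number of queries in this layer is therefore at least $(1+\xi)z_k/p-\xi z_k/(4p)$, hence at least $M=\lceil(1+\frac{3\xi}4)z_k/p\rceil$, and there were fewer than $z_{k+1}$ successes. With $\lambda=Mp\ge(1+\frac{3\xi}4)z_k$,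
\[
\frac{z_{k+1}}\lambda\le\frac{1+5\xi/16}{1+3\xi/4}=1-\frac{7\xi/16}{1+3\xi/4}\le1-\frac\xi4 .
\]
By~\eqref{eq:chernoff}, the layer fails with conditional probability at most $e^{-\xi^2\lambda/32}\le e^{-\xi^2z_k/32}$.

\emph{Summing up.} We have $z_k\ge\ell(1+\xi/4)^{k-1}\ge\ell+\ell\xi(k-1)/4$, and $\xi^2\ell/32\ge12$, $\xi^3\ell/128\ge3$. Thus
\[
\sum_{k\ge1}e^{-\xi^2z_k/32}\le\frac{e^{-\xi^2\ell/32}}{1-e^{-\xi^3\ell/128}}\le\frac{e^{-12}}{1-e^{-3}}\le\frac12 .
\]
All layers up to $n$ succeed with probability at least $q=\frac14\mathbb{P}(\operatorname{Poi}(1)\ge\ell)$, and then $|S_n|=z_n\ge(1+\xi/4)^{n-1}$.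
\end{proof}

\subsection{The threshold and the answer to the question}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
By monotonicity we may take $p=(1+\eta)/\Delta$, and then $p\le2/t$ by~\eqref{eq:basic}. Let $m=\lfloor\frac{\eta t}{8C}\rfloor$, $n=\lfloor\frac{\eta t}{400C}\rfloor$, $I=[m]$, and let $G'$ be as in Section~\ref{sec:fibers}, of dimension $t'=t-m\ge\frac78t$. Let $v'\in V(G')$ have a vertex of maximum degree in each coordinate, so that $\deg'(v')=\Delta-\sum_{i\in I}\Delta_i\ge\Delta-Cm$. By~\eqref{eq:lip}, every $u'$ within distance $n$ of $v'$ in $G'$ has $\deg'(u')\ge\Delta-C(m+n)$. Since $C(m+n)/\Delta\le C(m+n)/t\le\frac\eta8+\frac\eta{400}\le\frac\eta4$,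
\[
p\deg'(u')\ge(1+\eta)\Bigl(1-\frac\eta4\Bigr)=1+\frac{3\eta}4-\frac{\eta^2}4\ge1+\frac\eta2 .
\]
The other hypotheses of Lemma~\ref{lem:growth} for $G'$, $v'$ and $\xi=\eta/2$ hold for $t$ large: $p\le2/t\le2/t'$, $n\ge1$, and
\[
n\le\frac{\eta t}{400C}\le\frac{7\eta t}{1536C}\le\frac{\xi t'}{96(C-1)} .
\]
So in each $I$-fiber, independently and with probability at least $q=q(\eta,C)>0$, there is a component of order at least $(1+\eta/8)^{n-1}$. From $\log(1+y)\ge y-y^2/2$ we get $\log(1+\eta/8)\ge\frac{15}{16}\cdot\frac\eta8\ge\frac\eta{10}$, so for $t$ large, by~\eqref{eq:convert},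
\[
(1+\eta/8)^{n-1}\ge\exp\Bigl(\frac\eta{10}\Bigl(\frac{\eta t}{400C}-2\Bigr)\Bigr)\ge e^{\eta^2t/(5000C)}\ge|G|^{\eta^2/(5000\,C\log C)} .
\]
The probability that no fiber succeeds is at most $(1-q)^{2^m}$, which tends to $0$.
\end{proof}

Irregularity enters Theorem~\ref{thm:main} through one inequality. Suppose that $\delta\in(0,1)$ and $d_i\le(1-\delta)\Delta_i$ for all $i$. Summing gives $d\le(1-\delta)\Delta$, so
\begin{equation}\label{eq:delta}
p=\frac{1-\epsilon}d\quad\Longrightarrow\quad p\Delta\ge\frac{1-\epsilon}{1-\delta}=1+\frac{\delta-\epsilon}{1-\delta}.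
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By~\eqref{eq:gap}, the implication~\eqref{eq:delta} holds with $\delta=\epsilon_0$. Apply Theorem~\ref{thm:threshold}(a) with $\eta=\min\{1,\frac{\epsilon_0-\epsilon}{1-\epsilon_0}\}>0$. If $\epsilon\le\epsilon_0/2$, then $\frac{\epsilon_0-\epsilon}{1-\epsilon_0}\ge\epsilon_0/2$, so $\eta=\epsilon_0/2$ is admissible and $c=\epsilon_0^2/(20000\,C\log C)$ depends on $C$ only.
\end{proof}

\section{The sharp range of $\epsilon$}\label{sec:range}

\begin{proof}[Proof of Corollary~\ref{cor:range}]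
Write $\epsilon_*=\epsilon_*(C)$. If $\epsilon<\epsilon_*$, then~\eqref{eq:delta} holds with $\delta=\epsilon_*$, and Theorem~\ref{thm:threshold}(a) with $\eta=\min\{1,\frac{\epsilon_*-\epsilon}{1-\epsilon_*}\}$ gives $\mathcal{P}(C,\epsilon)$. If $\epsilon>\epsilon_*$, let every base graph be a minimizer $H$. Then $d=(1-\epsilon_*)\Delta$ and $p\Delta=\frac{1-\epsilon}{1-\epsilon_*}<1$, so Theorem~\ref{thm:threshold}(b) gives whp $L_1(G_p)=O(\log|G|)$, which is smaller than $|G|^c$ for every fixed $c>0$ and $t$ large.

To compute $\epsilon_*$, let $H$ be irregular and connected, of order $n\le C$ and maximum degree $\Delta_H$. Then $1-d(H)/\Delta_H=f/(n\Delta_H)$, where $f=n\Delta_H-2e(H)\ge1$ is the total degree deficiency.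

If $f\ge2$, the value is at least $\frac2{C(C-1)}$. This is attained by $K_C$ minus an edge, which for $C\ge3$ is connected and has $n=C$, $\Delta_H=C-1$, $f=2$.

If $f=1$, then $n\Delta_H$ is odd, so $n$ and $\Delta_H$ are odd. As $n-1$ is even, $\Delta_H\le n-2$. For $n=3$ this forces the degrees $1,1,0$, and such a graph is disconnected. For odd $n\ge5$ the value is at least $\frac1{n(n-2)}$. It is attained by the complement of the disjoint union of $P_3$ and a perfect matching on the other $n-3$ vertices: this graph has one vertex of degree $n-3$ and $n-1$ vertices of degree $n-2$, and it is connected because its complement is disconnected.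

For $C\in\{3,4\}$ only the first case occurs, so $\epsilon_*(3)=\frac26$ and $\epsilon_*(4)=\frac2{12}$. For $C\ge5$, $\epsilon_*$ is the smaller of $\frac2{C(C-1)}$ and $\frac1{n(n-2)}$, where $n$ is the largest odd integer with $n\le C$. For odd $C$, the inequality $\frac1{C(C-2)}\le\frac2{C(C-1)}$ is equivalent to $C\ge3$. For even $C$, the inequality $\frac1{(C-1)(C-3)}\le\frac2{C(C-1)}$ is equivalent to $C\ge6$.
\end{proof}

\section{A component of order $|G|^{1-A\epsilon^2}$}\label{sec:lower}

\subsection{Plan and constants}

Lemma~\ref{lem:growth} with $\xi=\epsilon$ yields components of order only $K=e^{\Theta(\epsilon^2t)}$. To prove Theorem~\ref{thm:lower} we produce very many of them and merge them. We choose a degree level $x\ge(1+4\epsilon)d$ and a set $T$ of vertices of degree close to $x$, of size about $N=|G|e^{-O(\epsilon^2t)}$, and expose $G_p$ in two rounds. After the first round every vertex of $T$ is within distance $2$ of a ``big'' component. If the big components are split into two classes, each serving a constant share of $T$, then about $N/\mathrm{poly}(t)$ disjoint paths of bounded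 length join the classes, and the second round opens none of them with probability $\exp(-N/\mathrm{poly}(t))$. A union bound over all splits succeeds if the number of big components is smaller than $N$ by an exponential factor.

There are two difficulties. First, we need an isoperimetric inequality inside $T$, which is not a product set. We obtain it from a product measure $\mu$ on $V(G)$ that is concentrated on $T$ and nearly uniform there. Second, the bound $|G|/K$ on the number of big components is too weak, because the constant in the exponent of $|G|/N$ is much larger than the one in $K$. We therefore call a component big only if it has $K$ vertices of degree nearly $x$; there are only about $N$ such vertices in $G$. The price is that we must show that the exploration does not slide down to lower degrees.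

Fix $C\ge3$ and put
\begin{gather*}
\alpha=\frac{e^{-C}}C,\qquad B=\frac{4C}{\alpha^2},\qquad b=\frac1{96C},\qquad B_1=\frac{C^2B^2}2,\\
B_2=C^3B+C+1,\qquad B_3=C^2B+2,\qquad B_4=B_2+B_3+C^2 .
\end{gather*}
Define $\epsilon_1$ by $\epsilon_1^{1/4}=\min\{\frac b{24B},\frac1{2(bB_4+1)}\}$ and fix $0<\epsilon<\epsilon_1$. Since $B\ge4C^3$,
\begin{equation}\label{eq:small}
B\epsilon\le B\epsilon^{1/4}\le\frac b{24}\le1,\qquad \epsilon\le\epsilon^{3/4}\le\epsilon^{1/4}\le\frac1{100C^2},\qquad(bB_4+1)\epsilon^{1/4}\le\frac12 .
\end{equation}
These are the only smallness conditions on $\epsilon$ that we use. Throughout, $G$ is an irregular $C$-product and $p=(1-\epsilon)/d$.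

\subsection{The tilted measure and the typical set}

For $\vartheta\in[0,1]$ let $\mu_{\vartheta,i}$ be the probability measure on $V(G^{(i)})$ given by $\mu_{\vartheta,i}(y)=e^{\vartheta\deg_i(y)}/Z_i(\vartheta)$, where $Z_i(\vartheta)=\sum_ye^{\vartheta\deg_i(y)}$. Let $\mu_\vartheta$ be the product of these measures and $\psi(\vartheta)=\sum_i\log Z_i(\vartheta)$. Since the degree is additive, $\mu_\vartheta(v)=e^{\vartheta\deg(v)-\psi(\vartheta)}$: the measure favors high degrees and is uniform on each level set of the degree. For a function $f$ on $V(G^{(i)})$ the quotient rule gives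
\begin{equation}\label{eq:cov}
\frac{\mathrm{d}}{\mathrm{d}\vartheta}\mathbb{E}_\vartheta f=\mathbb{E}_\vartheta[f\deg_i]-\mathbb{E}_\vartheta f\;\mathbb{E}_\vartheta\deg_i=\operatorname{Cov}_\vartheta(f,\deg_i),
\end{equation}
where the subscript indicates the measure. Thus $\psi(0)=\log|G|$, $\psi'(\vartheta)=\mathbb{E}_\vartheta\deg$, $\psi'(0)=d$ and $\psi''(\vartheta)=\sum_i\operatorname{Var}_\vartheta(\deg_i)$. Put
\[
\theta=B\epsilon,\qquad\mu=\mu_\theta,\qquad x=\psi'(\theta),\qquad N=e^{\psi(\theta)-\theta x}.
\]
A vertex of degree exactly $x$ would have mass $1/N$, so $N$ is the effective number of vertices that carry $\mu$.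

To control how the degree changes along a path we also need its local drift. For $y\in V(G^{(i)})$ and $v\in V(G)$ let
\[
g_i(y)=\sum_{y'\sim y}\bigl(\deg_i(y')-\deg_i(y)\bigr),\qquad D(v)=\sum_ig_i(v_i)=\sum_{u\sim v}\bigl(\deg(u)-\deg(v)\bigr).
\]
Then $|g_i|\le C^2$, and $D(v)/\deg(v)$ is the expected change of the degree in one step of a random walk from $v$. The \emph{typical set} is
\[
T=\bigl\{v:\ |\deg(v)-x|\le\epsilon^2t\ \text{ and }\ D(v)\ge-C^3\theta t-\epsilon^2t\bigr\}.
\]

\begin{example}
In the product of $t$ copies of $P_3$, a coordinate equals the center with $\mu_\vartheta$-probability $e^\vartheta/(e^\vartheta+2)$, which is $\frac13$ for $\vartheta=0$. We have $g_i=-2$ at the center and $g_i=1$ at a leaf, so $D(v)=t-3k(v)$. The drift vanishes at the average value $k=t/3$ and equals $-3\kappa t$ at $k=(\frac13+\kappa)t$. At an excess $\kappa$ of order $\epsilon$, a walk loses $O(\epsilon)$ in degree per step on average, and not a constant. In this example $D$ is a function of the degree. In general it need not be, so the bound on $D$ is part of the definition of $T$.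
\end{example}

\begin{lemma}\label{lem:tilt}
The following hold.
\begin{enumerate}
\item[(a)] $(1+4\epsilon)d\le x\le d+C^2B\epsilon t$.
\item[(b)] $N\ge|G|e^{-B_1\epsilon^2t}$.
\item[(c)] For $\rho\in\mathbb{R}$, at most $Ne^{\theta\rho}$ vertices have degree at least $x-\rho$.
\item[(d)] $\mu(V(G)\setminus T)\le3\exp(-\epsilon^4t/(2C^4))$.
\item[(e)] Every $S\subseteq T$ satisfies $|S|\ge\mu(S)\,Ne^{-B\epsilon^3t}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We first show $\alpha^2t\le\psi''(\vartheta)\le C^2t$ on $[0,1]$, an interval that contains $\theta$ by~\eqref{eq:small}. The upper bound holds because $\deg_i\in[1,C-1]$. For the lower bound, every atom of $\mu_{\vartheta,i}$ is at least $1/(Ce^C)=\alpha$, and the irregular graph $G^{(i)}$ has vertices $y,y'$ whose degrees differ by at least $1$. If $Y,Y'$ are independent with law $\mu_{\vartheta,i}$, then $\operatorname{Var}_\vartheta(\deg_i)=\frac12\mathbb{E}(\deg_i(Y)-\deg_i(Y'))^2\ge\alpha^2$, from the two outcomes $(y,y')$ and $(y',y)$.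

(a) We have $x-d=\int_0^\theta\psi''$, which lies between $\alpha^2\theta t=4C\epsilon t\ge4\epsilon d$ and $C^2\theta t$.

(b) The derivative of $\psi(\vartheta)-\vartheta\psi'(\vartheta)$ is $-\vartheta\psi''(\vartheta)$, so
\[
\log|G|-\log N=\int_0^\theta\vartheta\psi''(\vartheta)\,\mathrm{d}\vartheta\le\tfrac12C^2\theta^2t=B_1\epsilon^2t.
\]

(c) The number of such vertices is at most $\sum_ve^{\theta(\deg(v)-x+\rho)}=e^{\psi(\theta)-\theta x+\theta\rho}$.

(d) Each edge $yy'$ contributes opposite amounts to $g_i(y)$ and $g_i(y')$, so $\mathbb{E}_0g_i=0$. By~\eqref{eq:cov} and the Cauchy--Schwarz inequality, $|\frac{\mathrm{d}}{\mathrm{d}\vartheta}\mathbb{E}_\vartheta g_i|\le C^2\cdot C$. Hence $\mathbb{E}_\theta D\ge-C^3\theta t$. Under $\mu$, both $\deg$ and $D$ are sums of $t$ independent variables, with values in intervals of length $C$ and $2C^2$, and $\mathbb{E}_\theta\deg=x$. Hoeffding's inequality with $\rho=\epsilon^2t$ bounds $\mu(V(G)\setminus T)$ by $2e^{-2\epsilon^4t/C^2}+e^{-\epsilon^4t/(2C^4)}$.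

(e) For $v\in T$ we have $\mu(v)=N^{-1}e^{\theta(\deg(v)-x)}\le N^{-1}e^{B\epsilon^3t}$.
\end{proof}

\subsection{First round: big components near every typical vertex}

Let $p_1=(1-2\epsilon)/d$ and define $p_2$ by $(1-p_1)(1-p_2)=1-p$. Then
\begin{equation}\label{eq:p2}
p_2=\frac{p-p_1}{1-p_1}\ge\frac\epsilon d\ge\frac\epsilon{Ct},
\end{equation}
and we realize $G_p$ as $G_{p_1}\cup G_{p_2}$ with independent $G_{p_1},G_{p_2}$. Put
\[
n=m=\lfloor b\epsilon t\rfloor,\qquad\tau=\epsilon^{5/4},\qquad K=(1+\epsilon/4)^{n-1}.
\]
A component of $G_{p_1}$ is \emph{big} if it contains at least $K$ vertices whose degree in $G$ is at least $x-\tau t$. Let $\mathcal{C}$ be the set of big components.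

The tolerance $\tau$ is squeezed from both sides. By Lemma~\ref{lem:tilt}(c) there are at most $Ne^{\theta\tau t}$ vertices of degree at least $x-\tau t$, and the factor $e^{\theta\tau t}$ must be negligible against $K=e^{\Theta(\epsilon^2t)}$; this needs $\tau\ll\epsilon$. The bound~\eqref{eq:lip} allows a loss of $Cn$, of order $\epsilon t$, along a path of length $n$, so it does not suffice. On the other side, the expected number of open paths of length $n$ from a typical vertex may be as large as $e^{O(\epsilon^2t)}$, and a deviation $\tau t$ in $n$ bounded steps with small drift should cost a factor $e^{-\Theta(\tau^2t^2/n)}=e^{-\Theta(\tau^2t/\epsilon)}$. A first moment bound therefore needs $\tau\gg\epsilon^{3/2}$. The upper constraint gives the following deterministic count.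

\begin{lemma}\label{lem:count}
For $t$ large, $|\mathcal{C}|\le Ne^{-b\epsilon^2t/8}$ for every realization of $G_{p_1}$.
\end{lemma}

\begin{proof}
Components are disjoint, so $|\mathcal{C}|\le Ne^{\theta\tau t}/K$ by Lemma~\ref{lem:tilt}(c). Since $\log(1+\epsilon/4)\ge\frac78\cdot\frac\epsilon4\ge\frac\epsilon5$, we have $\log K\ge\frac\epsilon5(b\epsilon t-2)\ge b\epsilon^2t/6$ for $t$ large. By~\eqref{eq:small}, $\theta\tau=B\epsilon^{1/4}\epsilon^2\le b\epsilon^2/24$, and $\frac16-\frac1{24}=\frac18$.
\end{proof}

\begin{lemma}\label{lem:near}
Whp every $v\in T$ is within distance $2$ in $G$ of a big component.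
\end{lemma}

\begin{proof}
We want a union bound over up to $C^t$ vertices, so each $v$ needs more than linearly many independent trials. Neighbors of $v$ would give only $O(t)$; vertices at distance $2$ give a quadratic number.

Fix $v\in T$, let $I=[m]$, and let $G'$, $\deg'$, $v'$ be as in Section~\ref{sec:fibers}. For each $i\in I$ fix a neighbor $y_i$ of $v_i$ in $G^{(i)}$. For $i<j$ in $I$ let $r^{ij}$ be obtained from $v$ by replacing $v_i,v_j$ with $y_i,y_j$, and let $F^{ij}$ be the $I$-fiber of $r^{ij}$. The vertex $r^{ij}$ is at distance $2$ from $v$, projects to $v'$, and differs from $v$ exactly in the coordinates $i,j$, so the $\binom m2$ fibers $F^{ij}$ are distinct. Fix one of them and write $r=r^{ij}$, $F=F^{ij}$. In this proof ``open'' refers to $G_{p_1}$.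

\emph{Step 1: growth.} Let $w\in V(G')$ be within distance $n$ of $v'$. By~\eqref{eq:fiber}, \eqref{eq:lip}, Lemma~\ref{lem:tilt}(a), $C(m+n)\le\epsilon t/48$ and $t\le d$,
\[
\deg'(w)\ge\deg(v)-C(m+n)\ge(1+4\epsilon)d-\epsilon^2t-\frac{\epsilon t}{48}\ge\Bigl(1+\frac{7\epsilon}2\Bigr)d .
\]
Hence $p_1\deg'(w)\ge(1-2\epsilon)(1+\frac72\epsilon)=1+\frac32\epsilon-7\epsilon^2\ge1+\epsilon$. Moreover $p_1\le1/t\le2/(t-m)$, and $n\le\frac{\epsilon t}{96C}\le\frac{\epsilon(t-m)}{96(C-1)}$, where the last inequality is equivalent to $Cm\le t$. For $t$ large, Lemma~\ref{lem:growth} applies to $G'$ with $\xi=\epsilon$: with probability at least $q=q(\epsilon,C)>0$, at least $K$ vertices of $F$ are joined to $r$ by open paths in $F$ of length exactly $n$.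

\emph{Step 2: no low endpoints.} Let $Y$ be the number of $u\in F$ with $\deg(u)<x-\tau t$ that are joined to $r$ by an open path in $F$ of length exactly $n$. We show $\mathbb{E}Y\le q/2$. We have $\deg(r)\ge\deg(v)-2C\ge x-\epsilon^2t-2C$ and $\epsilon^2\le\tau/4$ by~\eqref{eq:small}. So every $u\in F$ with $\deg(u)<x-\tau t$ satisfies, by~\eqref{eq:fiber} and for $t$ large,
\[
\deg'(u')-\deg'(v')=\deg(u)-\deg(r)<-\tau t+\epsilon^2t+2C\le-\tau t/2 .
\]
As in the proof of a Chernoff bound, we weight endpoints exponentially. Let $s=\sqrt\epsilon\le1/C$ and $h(w)=e^{-s(\deg'(w)-\deg'(v'))}$ for $w\in V(G')$, so that $h(v')=1$ and $h(u')\ge e^{s\tau t/2}$ for $u$ as above. Let $M$ be the adjacency matrix of $G'$; the entry $M^k(v',w)$ counts walks of length $k$ from $v'$ to $w$. A path of length $n$ is open with probability $p_1^n$ and is a walk, so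
\begin{equation}\label{eq:EY}
\mathbb{E}Y\le e^{-s\tau t/2}\,p_1^n(M^nh)(v').
\end{equation}
Let $w$ be within distance $n$ of $v'$ and let $D'(w)=\sum_{k\notin I}g_k(w_k)$ be the drift in $G'$. For a neighbor $u'$ of $w$ put $\delta=\deg'(u')-\deg'(w)$. Then $|s\delta|\le sC\le1$, and $e^y\le1+y+y^2$ for $|y|\le1$ gives $h(u')\le h(w)(1-s\delta+s^2C^2)$. Summing over the neighbors,
\[
(Mh)(w)\le h(w)\bigl[(1+C^2\epsilon)\deg'(w)-sD'(w)\bigr].
\]
Deleting the coordinates in $I$ changes the drift by at most $C^2m$, and changing at most $n$ coordinates changes it by at most $2C^2n$. Since $v\in T$ and $3C^2b\le C$,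
\begin{align*}
D'(w)&\ge D(v)-C^2m-2C^2n\ge-C^3B\epsilon t-\epsilon^2t-C\epsilon t\ge-B_2\epsilon t,\\
\deg'(w)&\le\deg(v)+Cn\le d+C^2B\epsilon t+\epsilon^2t+\epsilon t\le d+B_3\epsilon t .
\end{align*}
With $p_1\le1/d\le1/t$, $s\le1$ and $e^{y}+y'\le e^{y+y'}$ for $y,y'\ge0$, we obtain
\begin{equation}\label{eq:onestep}
p_1(Mh)(w)\le h(w)\bigl[(1+C^2\epsilon)(1+B_3\epsilon)+B_2\epsilon\bigr]\le e^{B_4\epsilon}h(w).
\end{equation}
The choice $s=\sqrt\epsilon$ makes the quadratic term $s^2C^2$ of the same order as the excess $B_3\epsilon$ that we pay anyway. For $1\le k\le n$, the entry $M^{k-1}(v',w)$ is nonnegative and vanishes unless $w$ is within distance $k-1$ of $v'$, so~\eqref{eq:onestep} yields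
\[
p_1^k(M^kh)(v')=p_1^{k-1}\sum_wM^{k-1}(v',w)\,p_1(Mh)(w)\le e^{B_4\epsilon}\,p_1^{k-1}(M^{k-1}h)(v').
\]
By induction $p_1^n(M^nh)(v')\le e^{B_4\epsilon n}\le e^{bB_4\epsilon^2t}$. Since $s\tau=\epsilon^{7/4}$ and $(bB_4+1)\epsilon^2\le\frac12\epsilon^{7/4}$ by~\eqref{eq:small}, the bound~\eqref{eq:EY} gives $\mathbb{E}Y\le e^{-\epsilon^2t}\le q/2$ for $t$ large.

\emph{Step 3: the union bound.} With probability at least $q-\mathbb{P}(Y\ge1)\ge q/2$, the event of Step~1 occurs and $Y=0$. Then the $K$ vertices of Step~1 all have degree at least $x-\tau t$, and the component of $r$ in $G_{p_1}$ is big. This event depends only on edges inside $F$, so the events for the $\binom m2$ fibers are independent. The probability that some $v\in T$ violates the lemma is at most $C^t(1-q/2)^{\binom m2}$, which tends to $0$ because $\binom m2$ is quadratic in $t$.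
\end{proof}

\subsection{Second round: merging}

Two vertices are \emph{Hamming neighbors} if they differ in exactly one coordinate; they need not be adjacent, but they are at distance at most $C-1$ because the base graphs are connected. The isoperimetric input is the \emph{Efron--Stein inequality}: if $X=(X_1,\dots,X_t)$ has independent coordinates with finitely many values and $f$ is a real function, then
\[
\operatorname{Var}f(X)\le\sum_{i=1}^t\mathbb{E}\operatorname{Var}\bigl(f(X)\mid X_{-i}\bigr).
\]

\begin{lemma}\label{lem:boundary}
Let $t$ be large and let $T=T_1\cup T_2$ be a partition with $\mu(T_1),\mu(T_2)\ge\frac14$. Then at least $\frac1{8t}Ne^{-B\epsilon^3t}$ vertices of $T_1$ have a Hamming neighbor in $T_2$.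
\end{lemma}

\begin{proof}
Let $X\sim\mu$, let $f$ be the indicator function of $T_1$, and let $\pi_i=\mathbb{P}(X\in T_1\mid X_{-i})$. As $\mu(T_1)\in[\frac14,\frac34]$, we have $\operatorname{Var}f(X)\ge\frac3{16}$. Let $\partial$ be the set of $v\in T_1$ that have a Hamming neighbor outside $T_1$. If $X\in T_1$ and $\pi_i<1$, then $X\in\partial$. Hence
\[
\mathbb{E}\operatorname{Var}(f(X)\mid X_{-i})=\mathbb{E}[\pi_i(1-\pi_i)]=\mathbb{E}[f(X)(1-\pi_i)]\le\mu(\partial),
\]
and the Efron--Stein inequality gives $\mu(\partial)\ge\frac3{16t}$. We discard the vertices with a Hamming neighbor outside $T$. A vertex $w$ has at most $Ct$ Hamming neighbors $v$, and $\mu(v)/\mu(w)=e^{\theta(\deg(v)-\deg(w))}\le e^C$ by~\eqref{eq:lip}. So the discarded vertices have measure at most $Cte^C\mu(V(G)\setminus T)$, which is at most $\frac1{16t}$ for $t$ large by Lemma~\ref{lem:tilt}(d). The remaining vertices of $\partial$ have a Hamming neighbor in $T_2$ and measure at least $\frac1{8t}$. Lemma~\ref{lem:tilt}(e) bounds their number.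
\end{proof}

Fix a realization of $G_{p_1}$ for which the conclusion of Lemma~\ref{lem:near} holds, and for each $v\in T$ fix a big component $\phi(v)\in\mathcal{C}$ within distance $2$ of $v$. For $\mathcal{A}\subseteq\mathcal{C}$ let $\bigcup\mathcal{A}$ be the union of the vertex sets of its members. Call $\mathcal{A}$ \emph{balanced} if $\phi^{-1}(\mathcal{A})$ and $T\setminus\phi^{-1}(\mathcal{A})$ both have $\mu$-measure at least $\frac14$. The remaining randomness is $G_{p_2}$.

\begin{lemma}\label{lem:merge}
With probability tending to $1$, uniformly over the realization of $G_{p_1}$, for every balanced $\mathcal{A}\subseteq\mathcal{C}$ some path of $G_{p_2}$ joins $\bigcup\mathcal{A}$ to $\bigcup(\mathcal{C}\setminus\mathcal{A})$.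
\end{lemma}

\begin{proof}
Fix a balanced $\mathcal{A}$, let $T_1=\phi^{-1}(\mathcal{A})$, $T_2=T\setminus T_1$, and let $S$ be the set of vertices of $T_1$ with a Hamming neighbor in $T_2$. For $v\in S$ with Hamming neighbor $w\in T_2$, walk in $G$ from $\phi(v)$ to $v$ in at most $2$ steps, from $v$ to $w$ in at most $C-1$ steps, and from $w$ to $\phi(w)$ in at most $2$ steps. Since $\phi(v)\in\mathcal{A}$ and $\phi(w)\notin\mathcal{A}$, this walk contains a path $P_v$ of length at most $C+3$ from $\bigcup\mathcal{A}$ to $\bigcup(\mathcal{C}\setminus\mathcal{A})$, and $P_v$ lies in the ball of radius $C+1$ about $v$. If $P_v$ and $P_u$ share a vertex, then $u$ is within distance $2C+2$ of $v$. Choosing vertices of $S$ greedily and discarding each time a ball of radius $2C+2$, we obtain from~\eqref{eq:ball} at least $|S|(1+Ct)^{-2C-2}$ pairwise vertex-disjoint paths. They are determined by $G_{p_1}$ and $\mathcal{A}$, and by~\eqref{eq:p2} they are contained in $G_{p_2}$ independently, each with probability at least $(\epsilon/(Ct))^{C+3}$. By Lemma~\ref{lem:boundary} and $1-y\le e^{-y}$, none of them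 is contained in $G_{p_2}$ with probability at most
\[
\exp\Bigl(-\frac{Ne^{-B\epsilon^3t}}{8t\,(1+Ct)^{2C+2}}\Bigl(\frac\epsilon{Ct}\Bigr)^{C+3}\Bigr)\le\exp\bigl(-t^{-3C-7}Ne^{-b\epsilon^2t/16}\bigr)
\]
for $t$ large; here the denominator is a polynomial of degree $3C+6$ in $t$, and $B\epsilon\le b/16$ by~\eqref{eq:small}. There are at most $2^{|\mathcal{C}|}\le e^{|\mathcal{C}|}$ sets $\mathcal{A}$. By Lemma~\ref{lem:count}, the failure probability is at most
\[
\exp\Bigl(-Ne^{-b\epsilon^2t/16}\bigl(t^{-3C-7}-e^{-b\epsilon^2t/16}\bigr)\Bigr)\le\exp\Bigl(-\tfrac12t^{-3C-7}Ne^{-b\epsilon^2t/16}\Bigr)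
\]
for $t$ large. By~\eqref{eq:small}, $B_1\epsilon^2=\frac12C^2(B\epsilon)^2\le\frac12(Cb/24)^2<0.01$ and $b\epsilon^2/16<0.01$. With Lemma~\ref{lem:tilt}(b) and $|G|\ge2^t$ this gives $Ne^{-b\epsilon^2t/16}\ge e^{(\log2-0.02)t}\ge e^{t/2}$, so the bound tends to $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Whp the conclusions of Lemmas~\ref{lem:near} and~\ref{lem:merge} hold; assume them. Each big component lies in one component of $G_p=G_{p_1}\cup G_{p_2}$. Group the big components by the component of $G_p$ that contains them, and give a group $\mathcal{B}$ the mass $\mu(\phi^{-1}(\mathcal{B}))$. The total mass is $\mu(T)\ge0.9$ for $t$ large, by Lemma~\ref{lem:tilt}(d). Suppose that every group has mass less than $\frac14$. Add groups one by one until the mass first reaches $\frac14$. The resulting union $\mathcal{A}$ has mass in $[\frac14,\frac12)$, and the rest has mass at least $0.4$, so $\mathcal{A}$ is balanced. But no path of $G_p$ joins different groups, which contradicts Lemma~\ref{lem:merge}.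

So some component $Q$ of $G_p$ has a group of mass at least $\frac14$. By Lemma~\ref{lem:tilt}(e), at least $\frac14Ne^{-B\epsilon^3t}$ vertices of $T$ are within distance $2$ of $Q$, and by~\eqref{eq:ball} each vertex of $Q$ accounts for at most $(1+Ct)^2$ of them. We have $B\epsilon^3\le\epsilon^2\le\frac12B_1\epsilon^2$, and $4(1+Ct)^2\le e^{B_1\epsilon^2t/2}$ for $t$ large. By Lemma~\ref{lem:tilt}(b) and~\eqref{eq:convert},
\[
L_1(G_p)\ge\frac{Ne^{-B\epsilon^3t}}{4(1+Ct)^2}\ge|G|\,e^{-2B_1\epsilon^2t}\ge|G|^{1-A\epsilon^2},\qquad A=\frac{2B_1}{\log2}.\qedhere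
\]
\end{proof}

\section{The role of the hypotheses}

\emph{Irregularity} is used in~\eqref{eq:gap} and in the lower bound on $\psi''$ in Lemma~\ref{lem:tilt}; both make degrees that exceed $d$ by a multiple of $t$ available. A bounded number of irregular base graphs is not enough. If all but $k$ base graphs are regular, then $\Delta-d\le Ck$, so for fixed $k$ and $p=(1-\epsilon)/d$ we have $p\Delta\le(1-\epsilon)(1+Ck/t)\le1-\epsilon/2$ for $t$ large, and Theorem~\ref{thm:threshold}(b) gives logarithmic components.

\emph{The bound $C$ on the orders} is used in~\eqref{eq:basic}--\eqref{eq:fiber} and in Lemma~\ref{lem:iso}. Since $\epsilon_*(C)\to0$ as $C\to\infty$, Corollary~\ref{cor:range} shows that no $\epsilon_0$ works for all $C$ at once.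

\emph{Connectedness} gives $d\ge t$, the neighbors $y_i$ in Lemma~\ref{lem:near}, and the short paths between Hamming neighbors in Lemma~\ref{lem:merge}. Theorem~\ref{thm:lower} fails without it: if every base graph is the disjoint union of two copies of $P_3$, then every component of $G$ itself has order $3^t=|G|^{\log3/\log6}$.

\begin{thebibliography}{1}
\bibitem{DEKK}
Sahar Diskin, Joshua Erde, Mihyun Kang, Michael Krivelevich,
\emph{Percolation on Irregular High-dimensional Product Graphs},
arXiv:2211.10139 (2022).
\end{thebibliography}
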